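\title{Finitary permutations do not force the $R_\infty$ property}

\begin{abstract}
Let $G$ be an infinite group acting faithfully on a set $X$. Must the groups $\langle G,\mathrm{FAlt}(X)\rangle$ and $\langle G,\mathrm{FSym}(X)\rangle$, obtained by adjoining the even finitary permutations or all finitary permutations of $X$, have infinitely many twisted conjugacy classes for every automorphism? We show that the answer is no: there is a countable group $G$ with $\mathrm{FSym}(X)\le G\le\mathrm{Sym}(X)$ and an automorphism $\varphi$ of $G$ all of whose nonzero powers have a single twisted conjugacy class. Examples of this kind exist on sets of every infinite cardinality, every group embeds in one, and every positive integer occurs as a Reidemeister number. In the other direction, a finite Reidemeister number forces a subgroup to map onto a free abelian group of infinite rank, and the answer is yes when $G$ is abelian or when no subgroup of $G$ has such a quotient.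
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $H$ be a group and $\varphi$ an automorphism of $H$, written on the right. Two elements $a,b\in H$ are \emph{$\varphi$-twisted conjugate} if $(x^{-1})\varphi\,a\,x=b$ for some $x\in H$. The rule $a\cdot x=(x^{-1})\varphi\,a\,x$ is a right action of $H$ on itself, so this is an equivalence relation. The number $R(\varphi)$ of its classes is the \emph{Reidemeister number} of $\varphi$, and $H$ has the \emph{$R_\infty$ property} if $R(\varphi)=\infty$ for every $\varphi\in\mathrm{Aut}(H)$. For $\varphi=\mathrm{id}$ the twisted classes are the ordinary conjugacy classes. If $H$ is abelian, then $x\mapsto (x^{-1})\varphi\,x$ is a homomorphism, and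
\begin{equation}\label{eq:abelian}
\text{the twisted classes are the cosets of the subgroup }\{(x^{-1})\varphi\,x: x\in H\},
\end{equation}
which is the twisted class of $1$. For $H=\mathbb Z$ and $\varphi=-1$ this subgroup is $2\mathbb Z$, so $R(\varphi)=2$ and $\mathbb Z$ does not have $R_\infty$.

For a set $X$ let $\mathrm{Sym}(X)$ be the group of all permutations of $X$, acting on the right. The support $\operatorname{supp}\sigma$ of a permutation $\sigma$ is the set of points that it moves, and $\sigma$ is \emph{finitary} if its support is finite. The finitary permutations form the group $\mathrm{FSym}(X)$, and those that are products of an even number of transpositions form the group $\mathrm{FAlt}(X)$. Conjugation preserves the size of the support and the parity, so both groups are normal in $\mathrm{Sym}(X)$. The following question comes from the paper \cite{Cox} of Cox.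

\begin{quote}
\emph{Let $G$ be an infinite group acting faithfully on a set $X$, so that $G\le\mathrm{Sym}(X)$. Do $\langle G,\mathrm{FAlt}(X)\rangle$ and $\langle G,\mathrm{FSym}(X)\rangle$ both have the $R_\infty$ property?}
\end{quote}

Here $X$ is infinite, because $G$ is. A group $H$ with $\mathrm{FAlt}(X)\le H\le\mathrm{Sym}(X)$ equals $\langle H,\mathrm{FAlt}(X)\rangle$, so the first half of the question asks whether \emph{every} such $H$ has $R_\infty$.

Two facts turn this into a question about cycle types. Write $a^x=x^{-1}ax$. Suppose that $H$ lies in a larger group, that $g$ normalizes $H$, and that $\varphi$ is the automorphism $h\mapsto g^{-1}hg$ of $H$. For $a,b,x\in H$,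
\begin{equation}\label{eq:dictionary}
(x^{-1})\varphi\,a\,x=b\iff g^{-1}x^{-1}g\,a\,x=b\iff (ga)^x=gb .
\end{equation}
So $a\mapsto ga$ carries the $\varphi$-twisted classes to the $H$-conjugacy classes in the coset $gH$, and in the same way $R(\varphi^m)$ is the number of $H$-conjugacy classes in $g^mH$. The second fact is that, for the groups in the question, every automorphism is of this form.

\begin{theorem}[{\cite[Section 8.2, Theorem 8.2A]{DM}}]\label{thm:DM}
Let $X$ be infinite and $\mathrm{FAlt}(X)\le H\le\mathrm{Sym}(X)$. Every automorphism of $H$ is of the form $h\mapsto g^{-1}hg$ for some $g$ in the normalizer of $H$ in $\mathrm{Sym}(X)$.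
\end{theorem}

This theorem is used only for the positive results below; the counterexamples do not depend on it.

One would guess that the answer to the question is yes. The coset $gH$ is closed under multiplication by $\mathrm{FAlt}(X)$, and multiplying a permutation by a finitary one cuts and rejoins its cycles on a finite set of our choosing. Elements of $gH$ with different cycle types are not conjugate, even in $\mathrm{Sym}(X)$. For instance, if $gH$ contains a finitary element $g_0$, then multiplying $g_0$ by $n$ disjoint $3$-cycles off its support gives an element whose support has size $|\operatorname{supp}g_0|+3n$, and so $R(\varphi)=\infty$. This covers all inner automorphisms, and hence, by Theorem~\ref{thm:DM}, shows that $\mathrm{Sym}(X)$ has $R_\infty$. It seems that finite surgery should always produce infinitely many classes. It does not.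

\begin{theorem}\label{thm:counter}
There are a countably infinite set $X$, a countably infinite group $G$ with $\mathrm{FSym}(X)\le G\le\mathrm{Sym}(X)$, and an automorphism $\varphi$ of $G$ such that $R(\varphi^m)=1$ for every $m\ne0$. Thus $\langle G,\mathrm{FAlt}(X)\rangle=\langle G,\mathrm{FSym}(X)\rangle=G$, and this group does not have $R_\infty$.
\end{theorem}

The value $m=0$ has to be excluded, since the identity is inner. The construction is flexible enough to prescribe the cardinality of $X$, the Reidemeister numbers, and a subgroup.

\begin{theorem}\label{thm:realize}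
Let $\kappa$ be an infinite cardinal and $K$ a group with $|K|\le\kappa$.
\begin{enumerate}
\item For each $\psi\in\mathrm{Aut}(K)$ there are a set $X$ with $|X|=\kappa$, a group $H=M\rtimes K$ with $\mathrm{FSym}(X)\le M\trianglelefteq H\le\mathrm{Sym}(X)$, and $\varphi\in\mathrm{Aut}(H)$ preserving $M$ and inducing $\psi$ on $H/M=K$, with $R(\varphi^m)=R(\psi^m)$ for all $m\ne0$. In particular, taking $K=\mathbb Z/n$ and $\psi=\mathrm{id}$, every $n\ge1$ occurs as $R(\varphi)$.
\item The group $K$ embeds in a group $H$ with $\mathrm{FSym}(X)\le H\le\mathrm{Sym}(X)$ and $|X|=\kappa$ that has an automorphism $\varphi$ with $R(\varphi^m)=1$ for all $m\ne0$.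
\end{enumerate}
\end{theorem}

The guess is nevertheless right for two classes of groups $G$.

\begin{theorem}\label{thm:small}
Let $G$ be an infinite group such that no subgroup of $G$ has a free abelian quotient of infinite rank; for example, $G$ may be torsion, or every subgroup of $G$ may be finitely generated, as when $G$ is polycyclic. Then for every faithful action of $G$ on a set $X$, both $\langle G,\mathrm{FAlt}(X)\rangle$ and $\langle G,\mathrm{FSym}(X)\rangle$ have $R_\infty$.
\end{theorem}

\begin{theorem}\label{thm:abelian}
If $X$ is infinite, $\mathrm{FAlt}(X)\le H\le\mathrm{Sym}(X)$ and $H/(H\cap\mathrm{FSym}(X))$ is abelian, then $H$ has $R_\infty$. In particular, for every infinite abelian group $G$ acting faithfully on $X$, both $\langle G,\mathrm{FAlt}(X)\rangle$ and $\langle G,\mathrm{FSym}(X)\rangle$ have $R_\infty$.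
\end{theorem}

An abelian group of infinite rank contains a free abelian subgroup of infinite rank, so Theorem~\ref{thm:small} does not apply to it, while Theorem~\ref{thm:abelian} does.

The negative and the positive results come from the same observation. A permutation $g$ with infinitely many cycles of every length absorbs finite surgery: on a countable set, $g$ and $gf$ have the same cycle type for every finitary $f$. But a permutation that conjugates $g$ to $gf$ may have to shift infinitely many cycles, in the manner of Hilbert's hotel. Section~\ref{sec:cycles} works this out in the smallest case. Sections~\ref{sec:construction} and~\ref{sec:realize} adjoin all the necessary conjugators and prove Theorems~\ref{thm:counter} and~\ref{thm:realize}. Section~\ref{sec:counts} measures the net number of cycles that a conjugator shifts and shows that a finite Reidemeister number needs infinitely many independent shifts; Theorem~\ref{thm:small} follows. Section~\ref{sec:abelian} shows that when $H$ is abelian modulo finitary permutations, no net shift is possible.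

Permutations and automorphisms are written on the right of their arguments, and all other homomorphisms on the left.

\section{Cycles, finite perturbations and full permutations}\label{sec:cycles}

A \emph{cycle} of $\sigma\in\mathrm{Sym}(X)$ is an orbit of $\langle\sigma\rangle$ together with the restriction of $\sigma$ to it. Its length is the size of the orbit, an element of $\{1,2,3,\dots\}\cup\{\infty\}$, where $\infty$ means countably infinite; a $k$-cycle is a cycle of length $k$. Since $\sigma^x$ sends $wx$ to $w\sigma x$, conjugation by $x$ is a length-preserving bijection from the cycles of $\sigma$ to the cycles of $\sigma^x$. Conversely, a length-preserving bijection between the cycles of $\sigma$ and those of $\sigma'$ yields a conjugating permutation, by matching the points along corresponding cycles. So two permutations of $X$ are conjugate in $\mathrm{Sym}(X)$ if and only if, for each length $\ell$, they have the same cardinal number of cycles of length $\ell$.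

We write $\sigma\equiv\sigma'$ if $\sigma^{-1}\sigma'\in\mathrm{FSym}(X)$. This is equality in the quotient group $\mathrm{Sym}(X)/\mathrm{FSym}(X)$, so congruences may be multiplied and conjugated. Since $\sigma^{-1}\sigma'$ fixes $w\sigma$ exactly when $w\sigma=w\sigma'$, we have $\sigma\equiv\sigma'$ if and only if $\sigma$ and $\sigma'$ agree outside a finite set.

\begin{lemma}\label{lem:perturb}
If $\sigma\equiv\sigma'$, then all but finitely many cycles of $\sigma$ are cycles of $\sigma'$, and conversely.
\end{lemma}

\begin{proof}
Only finitely many orbits of $\sigma$ meet the finite set on which $\sigma$ and $\sigma'$ differ, and on every other orbit of $\sigma$ the two permutations agree. The statement is symmetric in $\sigma$ and $\sigma'$.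
\end{proof}

\begin{definition}
Let $|X|=\kappa$ be infinite. A permutation of $X$ is \emph{full} if for every $\ell\in\{1,2,3,\dots\}\cup\{\infty\}$ it has exactly $\kappa$ cycles of length $\ell$.
\end{definition}

\begin{lemma}\label{lem:full}
Let $|X|=\kappa$ be infinite.
\begin{enumerate}
\item Any two full permutations of $X$ are conjugate in $\mathrm{Sym}(X)$.
\item A permutation of $X$ with at least $\kappa$ cycles of each length is full.
\item If $\sigma$ is full and $\sigma'\equiv\sigma$, then $\sigma'$ is full.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (1) is the criterion for conjugacy above. Part (2) holds because the cycles are disjoint and $|X|=\kappa$. For (3), by Lemma~\ref{lem:perturb} the permutation $\sigma'$ keeps all but finitely many of the $\kappa$ cycles of each length, and (2) applies.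
\end{proof}

Thus cycle type cannot distinguish the elements of $g\,\mathrm{FSym}(X)$ when $g$ is full. The next example shows what it costs to conjugate one of them to another, and what goes wrong when the conjugator is simply adjoined.

\begin{example}\label{ex:hotel}
Let $X$ be countably infinite and $g$ a full permutation of $X$. Let $a_1,a_2,\dots$ be all the fixed points of $g$ and $(b_1\,c_1),(b_2\,c_2),\dots$ all its $2$-cycles. Put $g'=g\cdot(a_1\,a_2)$. It has the cycles of $g$, except that the fixed points $a_1,a_2$ have been joined into a $2$-cycle. Define $s\in\mathrm{Sym}(X)$ by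
\[
b_{i+1}\mapsto b_i,\qquad c_{i+1}\mapsto c_i,\qquad b_1\mapsto a_1,\qquad c_1\mapsto a_2,\qquad a_i\mapsto a_{i+2}\qquad(i\ge1),
\]
and let $s$ fix all other points; see Figure~\ref{fig:hotel}. It carries the $2$-cycles of $g$ to $(a_1\,a_2),(b_1\,c_1),(b_2\,c_2),\dots$ and the fixed points of $g$ to $a_3,a_4,\dots$, so $g^s=g'$. The permutation $s$ has infinite support, and Lemma~\ref{lem:theta} will show that no finitary permutation conjugates $g$ to $g'$.

Suppose we try to build a group $H$ normalized by $g$, containing $\mathrm{FSym}(X)$, in which $gH$ is a single $H$-class, and put $s$ into $H$. Then $gs\in gH$ must be conjugate to $g$. But $gs$ acts by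
\[
a_i\mapsto a_{i+2},\qquad b_{i+1}\mapsto c_i,\qquad c_{i+1}\mapsto b_i,\qquad b_1\mapsto a_2,\qquad c_1\mapsto a_1 ,
\]
so all the points $a_i,b_i,c_i$ lie on infinite cycles of $gs$, and elsewhere $gs=g$ has only cycles of length at least $3$. Hence $gs$ has no fixed points and no $2$-cycles. It is not full, and the attempt fails.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.35cm,y=1.2cm,>=stealth]
\foreach \x/\p/\q in {0/\cdots/\cdots,1/{b_3}/{c_3},2/{b_2}/{c_2},3/{b_1}/{c_1},4/{a_1}/{a_2},5/{a_3}/{a_4},6/{a_5}/{a_6},7/\cdots/\cdots}
  {\node (u\x) at (\x,1) {$\p$}; \node (v\x) at (\x,0) {$\q$};}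
\foreach \x/\y in {0/1,1/2,2/3,3/4,4/5,5/6,6/7}
  {\draw[->] (u\x)--(u\y); \draw[->] (v\x)--(v\y);}
\foreach \x in {1,2,3} \draw[thick] (u\x)--(v\x);
\draw[thick,dashed] (u4)--(v4);
\end{tikzpicture}
\caption{A conjugator that shifts infinitely many cycles. The permutation $g$ swaps $b_i$ with $c_i$ (solid vertical edges) and fixes every $a_i$; the permutation $g'$ also swaps $a_1$ with $a_2$ (dashed edge). The shift $s$ along the two rows (arrows) satisfies $s^{-1}gs=g'$.}
\label{fig:hotel}
\end{figure}

In this example a more careful choice of $s$, leaving infinitely many cycles of $g$ of each length untouched, would keep $gs$ full. But infinitely many conjugators are needed, and every word in them has to be controlled. It is simpler to choose the conjugators freely and to repair the damage afterward by enlarging $X$.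

\section{The construction}\label{sec:construction}

We build a group $\Gamma$ containing both $g$ and $H$, with $H$ appearing as the kernel of a homomorphism. The homomorphism does the bookkeeping: it records which coset of $H$ an element lies in, hence which elements must be kept full and which pairs must be made conjugate. Below, $P$ is written multiplicatively and $\mathbb Z$ additively.

\begin{theorem}\label{thm:construction}
Let $\kappa$ be an infinite cardinal, $L$ a group with $|L|\le\kappa$, and $q:L\to P$, $p:P\to\mathbb Z$ surjective homomorphisms. There are a set $X$ with $|X|=\kappa$, a group $\Gamma$ with $\mathrm{FSym}(X)\le\Gamma\le\mathrm{Sym}(X)$ and $|\Gamma|\le\kappa$, an embedding $L\le\Gamma$, and a homomorphism $\pi:\Gamma\to P$ extending $q$ with $\mathrm{FSym}(X)\le\ker\pi$, such that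
\begin{itemize}
\item[$(*)$] if $\gamma,\gamma'\in\Gamma$, $\pi(\gamma)=\pi(\gamma')$ and $p\pi(\gamma)\ne0$, then $\gamma'=x^{-1}\gamma x$ for some $x\in\ker\pi$.
\end{itemize}
\end{theorem}

We call the integer $p\pi(\gamma)$ the \emph{degree} of $\gamma$. The condition that the degree be nonzero cannot be dropped from $(*)$, because $1$ and a transposition have the same image under $\pi$.

\begin{proof}[Proof of Theorem~\ref{thm:counter} from Theorem~\ref{thm:construction}]
Take $\kappa=\aleph_0$, $L=P=\mathbb Z$ and $p=q=\mathrm{id}$. Let $G=\ker\pi$, let $g\in L\le\Gamma$ be the generator with $\pi(g)=1$, and let $\varphi$ be conjugation by $g$, which is an automorphism of the normal subgroup $G$ of $\Gamma$. The group $G$ is countable because $\Gamma$ is, and infinite because it contains $\mathrm{FSym}(X)$. For $m\ne0$ all elements of $g^mG$ have image $m$ under $\pi$, so by $(*)$ they form a single $G$-conjugacy class. By \eqref{eq:dictionary}, $R(\varphi^m)=1$.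
\end{proof}

Fix $\kappa$, $P$ and $p$ for the rest of this section. The proof of Theorem~\ref{thm:construction} is a union of a chain of approximations, each of which has the property that makes conjugators available.

\begin{definition}
A \emph{stage} is a triple $(X,\Gamma,\pi)$, where $|X|=\kappa$, $\mathrm{FSym}(X)\le\Gamma\le\mathrm{Sym}(X)$, $|\Gamma|\le\kappa$, and $\pi:\Gamma\to P$ is a homomorphism with $\mathrm{FSym}(X)\le\ker\pi$, such that every $\gamma\in\Gamma$ with $p\pi(\gamma)\ne0$ is full.
\end{definition}

In a stage, any two elements $\gamma,\gamma'$ as in $(*)$ are conjugate by some $s\in\mathrm{Sym}(X)$. Adjoining such elements $s$ to $\Gamma$ raises two difficulties. The new elements of nonzero degree need not be full, as $gs$ in Example~\ref{ex:hotel} shows. And $\pi$ need not extend to the larger group in such a way that each $s$ lies in the kernel: for the pair $\gamma=\gamma'$ nothing prevents the choice $s=\gamma$, which has nonzero degree. The remedy for the second difficulty is to adjoin formal letters $t$ instead, which gives an abstract group $E$ that carries an extension $\rho$ of $\pi$ and acts on $X$, not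 faithfully in general, with $t$ acting as $s$. We then add new points on which $E$ acts. Copies of a regular action make the degree visible again, and coset spaces of cyclic subgroups supply cycles of every length. The old finitary permutations have to stay finitary, so they must act trivially on the new points; this is why the new action factors through a quotient $E/N$.

\begin{lemma}[Adding points]\label{lem:points}
Let $E$ be a group with $|E|\le\kappa$ acting, not necessarily faithfully, on a possibly empty set $X$ with $|X|\le\kappa$. Let $\rho:E\to P$ be a homomorphism and $N\trianglelefteq E$ a normal subgroup with $N\le\ker\rho$. Put $\bar E=E/N$, and let $\bar\rho:\bar E\to P$ be induced by $\rho$. Let $Y$ be the disjoint union of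
\begin{itemize}
\item $\kappa$ copies of $\bar E$, and
\item for every $c\in\bar E$ with $p\bar\rho(c)\ne0$ and every integer $k\ge0$, $\kappa$ copies of the set $\langle c^k\rangle\backslash\bar E$ of right cosets.
\end{itemize}
Let $E$ act on $Y$ by right multiplication through $\bar E$. Put $X'=X\sqcup Y$, let $e\mapsto\hat e\in\mathrm{Sym}(X')$ be the resulting action of $E$ on $X'$, and let $\Gamma'=\hat E\cdot\mathrm{FSym}(X')$. Then:
\begin{enumerate}
\item if $\hat e\in\mathrm{FSym}(X')$, then $e\in N$;
\item the rule $\pi'(\hat ef)=\rho(e)$ for $e\in E$, $f\in\mathrm{FSym}(X')$ defines a homomorphism $\pi':\Gamma'\to P$ that is trivial on $\mathrm{FSym}(X')$;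
\item $(X',\Gamma',\pi')$ is a stage.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) A finitary $\hat e$ moves points in only finitely many of the $\kappa$ copies of $\bar E$, so it fixes the identity element of some copy. That element is sent to $eN$. Hence $e\in N$.

(2) The set $\Gamma'$ is a group since $\mathrm{FSym}(X')$ is normal in $\mathrm{Sym}(X')$. If $\hat e_1f_1=\hat e_2f_2$, then $\widehat{e_2^{-1}e_1}=f_2f_1^{-1}$ is finitary, so $e_2^{-1}e_1\in N\le\ker\rho$ by (1), and $\rho(e_1)=\rho(e_2)$. Thus $\pi'$ is well defined. The identity $(\hat e_1f_1)(\hat e_2f_2)=\widehat{e_1e_2}\,(f_1^{\hat e_2}f_2)$ shows that it is a homomorphism, and taking $e=1$ shows that it is trivial on $\mathrm{FSym}(X')$.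

(3) The set $Y$ is a union of $\kappa$ nonempty sets of size at most $\kappa$, so $|X'|=\kappa$. A set of size $\kappa$ has $\kappa$ finitary permutations, so $|\Gamma'|\le\kappa$. Let $\sigma=\hat ef$ have nonzero degree $p\rho(e)$, and put $c=eN$. The image $p\bar\rho(c)$ is a nonzero integer, so $c$ has infinite order. Fix $k\ge0$. In a copy of $\langle c^k\rangle\backslash\bar E$, the power $\hat e^{\,j}$ fixes the trivial coset if and only if $c^j\in\langle c^k\rangle$, that is, if and only if $j\in k\mathbb Z$. So the cycle of $\hat e$ through the trivial coset has length $k$ if $k\ge1$ and is infinite if $k=0$. There are $\kappa$ copies for each $k$, so $\hat e$ is full by Lemma~\ref{lem:full}(2), and $\sigma$ is full by Lemma~\ref{lem:full}(3).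
\end{proof}

The target $\mathbb Z$ of $p$ enters in part (3): it guarantees that $c$ has infinite order. An element $c$ of finite order $n$ would have only cycles of length dividing $n$ on any set on which $\bar E$ acts.

In Example~\ref{ex:hotel}, take $\Gamma=\langle g\rangle\,\mathrm{FSym}(X)$ with $\pi(g^mf)=m$, adjoin one letter $t$ subject to $t^{-1}gt=g'$, and let $N$ be the normal closure of $\mathrm{FSym}(X)$. Modulo $N$ the relation says that $g$ and $t$ commute, so $\bar E\cong\mathbb Z^2$. The element $gt$ corresponds to $(1,1)$, and on $\mathbb Z^2/\langle(k,k)\rangle$ all its cycles have length $k$. For $k=1,2$ these are the cycles that $gs$ lacked on $X$. The next lemma does the same for all pairs at once.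

\begin{lemma}[Adding conjugators]\label{lem:step}
Let $(X,\Gamma,\pi)$ be a stage. There are a stage $(X',\Gamma',\pi')$ with $X\subseteq X'$ and an injective homomorphism $\iota:\Gamma\to\Gamma'$ such that
\begin{itemize}
\item[(a)] $\pi'\iota=\pi$;
\item[(b)] $\iota(\gamma)$ preserves $X$ and $\iota(\gamma)|_X=\gamma$ for all $\gamma\in\Gamma$;
\item[(c)] for $f\in\mathrm{FSym}(X)$, $\iota(f)$ is $f$ extended by the identity on $X'\setminus X$;
\item[(d)] if $\gamma,\gamma'\in\Gamma$, $\pi(\gamma)=\pi(\gamma')$ and $p\pi(\gamma)\ne0$, then $x^{-1}\iota(\gamma)x=\iota(\gamma')$ for some $x\in\ker\pi'$.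
\end{itemize}
\end{lemma}

\begin{proof}
Let $J$ be the set of pairs $j=(\gamma_j,\gamma_j')$ as in (d); then $|J|\le\kappa$. Both members of a pair are full, so by Lemma~\ref{lem:full}(1) we can choose $s_j\in\mathrm{Sym}(X)$ with $s_j^{-1}\gamma_js_j=\gamma_j'$. Let $E$ be the quotient of the free product of $\Gamma$ with the free group on letters $t_j$ $(j\in J)$ by the relations $t_j^{-1}\gamma_jt_j=\gamma_j'$. It has at most $\kappa$ generators, so $|E|\le\kappa$. To define a homomorphism from $E$ to a group $A$ it suffices to give a homomorphism $\Gamma\to A$ and images for the $t_j$ that satisfy the relations. We use this twice.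

First, the inclusion $\Gamma\le\mathrm{Sym}(X)$ and $t_j\mapsto s_j$ define $\alpha:E\to\mathrm{Sym}(X)$. The composite of the natural map $\Gamma\to E$ with $\alpha$ is the inclusion, so $\Gamma\to E$ is injective and we regard $\Gamma$ as a subgroup of $E$. We let $E$ act on $X$ through $\alpha$. Second, the map $\pi$ and $t_j\mapsto1$ define $\rho:E\to P$; the relations are respected precisely because $\pi(\gamma_j)=\pi(\gamma_j')$.

Let $N$ be the normal closure of $\mathrm{FSym}(X)$ in $E$. Since $\mathrm{FSym}(X)\le\ker\pi\le\ker\rho$, we have $N\le\ker\rho$. Lemma~\ref{lem:points} gives a stage $(X',\Gamma',\pi')$ with $X'=X\sqcup Y$. Put $\iota(\gamma)=\hat\gamma$. Then $\pi'(\hat\gamma)=\rho(\gamma)=\pi(\gamma)$, which is (a). On $X$ the permutation $\hat\gamma$ acts as $\alpha(\gamma)=\gamma$, which is (b) and shows that $\iota$ is injective. An element of $\mathrm{FSym}(X)$ lies in $N$ and so acts trivially on $Y$, which gives (c). For (d) take $x=\hat t_j$: the relation of $E$ gives $x^{-1}\hat\gamma_jx=\hat\gamma_j'$, and $\pi'(x)=\rho(t_j)=1$.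
\end{proof}

The new stage contains new pairs, so the step has to be repeated. Each application treats all the pairs present, and so countably many steps suffice whatever $\kappa$ is.

\begin{proof}[Proof of Theorem~\ref{thm:construction}]
Apply Lemma~\ref{lem:points} with $E=L$, $X=\emptyset$, $\rho=q$ and $N=1$. This gives a stage $(X_0,\Gamma_0,\pi_0)$. The map $l\mapsto\hat l$ embeds $L$ in $\Gamma_0$ by part (1) of that lemma, and $\pi_0(\hat l)=q(l)$. Repeated use of Lemma~\ref{lem:step} gives stages $(X_n,\Gamma_n,\pi_n)$ with $X_n\subseteq X_{n+1}$ and embeddings $\iota_n:\Gamma_n\to\Gamma_{n+1}$. Let $X=\bigcup_nX_n$, so that $|X|=\kappa$.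

For $\gamma\in\Gamma_n$ and $m\ge n$ let $\gamma_m\in\Gamma_m$ be the image of $\gamma$ under $\iota_{m-1}\cdots\iota_n$. By (b), $\gamma_{m+1}$ preserves $X_m$ and restricts to $\gamma_m$ there, so there is a permutation $\gamma^\infty$ of $X$ that acts on each $X_m$ as $\gamma_m$. The map $\gamma\mapsto\gamma^\infty$ is an injective homomorphism $\Gamma_n\to\mathrm{Sym}(X)$, and $\iota_n(\gamma)^\infty=\gamma^\infty$. Hence the images $\Gamma_n^\infty$ form an increasing chain, and $\Gamma=\bigcup_n\Gamma_n^\infty$ is a subgroup of $\mathrm{Sym}(X)$ with $|\Gamma|\le\kappa$ that contains a copy of $L$. By (a), the rule $\pi(\gamma^\infty)=\pi_n(\gamma)$ for $\gamma\in\Gamma_n$ does not depend on $n$ and defines a homomorphism $\pi:\Gamma\to P$ extending $q$.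

A finitary permutation of $X$ has its support in some $X_n$, and by (c) it equals $f^\infty$, where $f\in\mathrm{FSym}(X_n)\le\ker\pi_n$ is its restriction to $X_n$. So $\mathrm{FSym}(X)\le\ker\pi$. Finally, two elements as in $(*)$ lie in a common $\Gamma_n^\infty$, and (d) provides a conjugator in $\Gamma_{n+1}^\infty\cap\ker\pi$.
\end{proof}

The surjectivity of $p$ and $q$ was not used in this proof; it holds in all the applications.

\section{Prescribing the Reidemeister numbers and a subgroup}\label{sec:realize}

Theorem~\ref{thm:construction} has two free parameters. The group $P$ determines how many conjugacy classes survive, since elements are merged only when they have the same image in $P$. The group $L$ is a subgroup that is present from the start.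

\begin{proof}[Proof of Theorem~\ref{thm:realize}]
(1) Let $P=K\rtimes\langle\tau\rangle$, where $\tau$ has infinite order and $\tau^{-1}k\tau=(k)\psi$ for $k\in K$, and let $p:P\to\mathbb Z$ be the homomorphism with kernel $K$ and $p(\tau)=1$. Apply Theorem~\ref{thm:construction} with $L=P$ and $q=\mathrm{id}$. Then $P\le\Gamma$ and $\pi$ restricts to the identity on $P$. Put $M=\ker\pi$ and $H=\ker(p\pi)=\pi^{-1}(K)$. Both are normal in $\Gamma$, and $\mathrm{FSym}(X)\le M\le H$. We have $K\le H$ and $M\cap K=1$, and each $h\in H$ is the product of $h\pi(h)^{-1}\in M$ and $\pi(h)\in K$. So $H=M\rtimes K$. Let $\varphi$ be the automorphism $h\mapsto\tau^{-1}h\tau$ of $H$. It preserves $M$, and $\pi(\tau^{-1}h\tau)=\tau^{-1}\pi(h)\tau=(\pi(h))\psi$, so it induces $\psi$ on $H/M=K$.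

Fix $m\ne0$. By \eqref{eq:dictionary}, $R(\varphi^m)$ is the number of $H$-conjugacy classes in $\tau^mH$, and $R(\psi^m)$ is the number of $K$-conjugacy classes in $\tau^mK$. The map $\pi:\tau^mH\to\tau^mK$ is onto, being the identity on $\tau^mK$, and it sends $H$-conjugate elements to $K$-conjugate elements. Conversely, let $\gamma,\gamma'\in\tau^mH$ satisfy $\pi(\gamma')=\pi(\gamma)^k$ with $k\in K$. Then $\gamma^k$ and $\gamma'$ have the same image under $\pi$ and have degree $m\ne0$, so by $(*)$ they are conjugate by an element of $M$. Since $k\in H$ and $M\le H$, the elements $\gamma$ and $\gamma'$ are $H$-conjugate. Thus $\pi$ induces a bijection between the two sets of classes. For $K=\mathbb Z/n$ and $\psi=\mathrm{id}$, the number $R(\psi)$ of conjugacy classes of $K$ is $n$.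

(2) Apply Theorem~\ref{thm:construction} with $L=K\times\mathbb Z$, $P=\mathbb Z$, $q$ the projection and $p=\mathrm{id}$. Then $H=\ker\pi$ contains $K$ and $\mathrm{FSym}(X)$. Let $g$ be the generator of the factor $\mathbb Z$ of $L$ with $\pi(g)=1$, and let $\varphi$ be conjugation by $g$ on $H$. For $m\ne0$ the coset $g^mH=\pi^{-1}(m)$ is a single $H$-conjugacy class by $(*)$, so $R(\varphi^m)=1$.
\end{proof}

\section{What a finite Reidemeister number forces}\label{sec:counts}

In this section $X$ is infinite, $\mathrm{FAlt}(X)\le H\le\mathrm{Sym}(X)$ and $\varphi\in\mathrm{Aut}(H)$. By Theorem~\ref{thm:DM} we fix $g$ normalizing $H$ such that $\varphi$ is conjugation by $g$, so that $R(\varphi)$ is the number of $H$-conjugacy classes in $gH$.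

When $g$ has infinitely many $k$-cycles, the number of $k$-cycles cannot tell $g$ from $gf$. The difference between the two numbers still makes sense, because the two permutations share almost all their cycles. For sets $A,A'$ with finite symmetric difference put
\[
\Delta(A,A')=|A\setminus A'|-|A'\setminus A|=\sum_a\bigl(1_A(a)-1_{A'}(a)\bigr),
\]
where $1_A$ is the indicator function of $A$ and the sum has finitely many nonzero terms. The second expression shows that $\Delta(A,A'')=\Delta(A,A')+\Delta(A',A'')$, and that
\begin{equation}\label{eq:cofinite}
\Delta(A,A')=|A\setminus A_0|-|A'\setminus A_0|\quad\text{whenever $A_0\subseteq A\cap A'$ is cofinite in both sets.}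
\end{equation}
Let $V=\bigoplus_{k\ge1}\mathbb Z$ with standard basis $\epsilon_1,\epsilon_2,\dots$, and for $r\in\mathrm{Sym}(X)$ let $A_k(r)$ be the set of $k$-cycles of $r$. If $r\equiv r'$, then by Lemma~\ref{lem:perturb} the integers $d_k(r,r')=\Delta(A_k(r),A_k(r'))$ are defined and all but finitely many of them vanish. The \emph{relative cycle count} is
\[
d(r,r')=\bigl(d_k(r,r')\bigr)_{k\ge1}\in V .
\]
It satisfies $d(r,r'')=d(r,r')+d(r',r'')$ for $r\equiv r'\equiv r''$. It also satisfies $d(r^x,r'^x)=d(r,r')$ for every $x\in\mathrm{Sym}(X)$, since conjugation by $x$ is a bijection on cycles that takes $A_k(r)$ to $A_k(r^x)$ and $A_k(r')$ to $A_k(r'^x)$.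

An element of $H$ that conjugates one finite perturbation of $g$ to another commutes with $g$ modulo $\mathrm{FSym}(X)$. We therefore put
\[
C=\{x\in H: g^x\equiv g\},\qquad \theta:C\to V,\quad \theta(x)=d(g^x,g).
\]
The set $C$ is the preimage in $H$ of the centralizer of the image of $g$ in $\mathrm{Sym}(X)/\mathrm{FSym}(X)$, so it is a subgroup containing $H\cap\mathrm{FSym}(X)$. The vector $\theta(x)$ is the net number of cycles of each finite length that conjugation by $x$ creates. In Example~\ref{ex:hotel}, $d(g^s,g)=\epsilon_2-2\epsilon_1$.

\begin{lemma}\label{lem:theta}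
If $x\in\mathrm{FSym}(X)$, then $d(g^x,g)=0$. The map $\theta:C\to V$ is a homomorphism that is trivial on $H\cap\mathrm{FSym}(X)$.
\end{lemma}

\begin{proof}
Let $x$ be finitary, and write $A_k(g)=A_0\sqcup F$, where $F$ is the finite set of $k$-cycles that meet $\operatorname{supp}x$. Conjugation by $x$ fixes each cycle in $A_0$, so $A_k(g^x)=A_0\sqcup F^x$, and \eqref{eq:cofinite} gives $d_k(g^x,g)=|F^x|-|F|=0$. For $x,y\in C$ we have $\theta(xy)=d(g^{xy},g^y)+d(g^y,g)=d(g^x,g)+d(g^y,g)=\theta(x)+\theta(y)$.
\end{proof}

Now consider which vectors $d(gf,g)$ can be produced by rearranging finitely many finite cycles of $g$. Recall that a permutation of a finite set with $n_k$ cycles of length $k$ has sign $(-1)^{\sum(k-1)n_k}$. A rearrangement that changes $n_k$ by $v_k$ uses the same points, so $\sum kv_k=0$, and it is achieved by an even permutation when $\sum(k-1)v_k=-\sum v_k$ is even. This leads to the subgroup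
\[
V_0=\Bigl\{v\in V:\ \sum_k kv_k=0,\ \ \sum_k v_k\text{ is even}\Bigr\}.
\]
It has infinite rank, because it contains the independent vectors $2(\epsilon_k-k\epsilon_1)$ for $k\ge2$.

\begin{theorem}\label{thm:force}
Suppose that $R(\varphi)<\infty$. Then:
\begin{enumerate}
\item for every $k\ge1$, the permutation $g$ has infinitely many $k$-cycles;
\item the subgroup $\theta(C)\cap V_0$ has index at most $R(\varphi)$ in $V_0$. Hence $C$ maps onto a free abelian group of infinite rank by a homomorphism that is trivial on $H\cap\mathrm{FSym}(X)$.
\end{enumerate}
\end{theorem}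

\begin{proof}
(1) Suppose that $A_k(g)$ is finite. By Lemma~\ref{lem:perturb}, $A_k(gf)$ is finite for every $f\in\mathrm{FAlt}(X)$, and $|A_k(gf)|$ is a conjugacy invariant of the element $gf\in gH$. We show that it is unbounded, which contradicts $R(\varphi)<\infty$. Let $m\ge1$ and $n=km+2$.

First, there is $r\equiv g$ with a finite invariant set $U$ of size at least $n$. If all cycles of $g$ are finite, take $r=g$ and let $U$ be a union of finitely many orbits. Otherwise let $(\dots,x_0,x_1,\dots)$ be an infinite cycle of $g$, with $x_ig=x_{i+1}$, and cut a segment out of it: let $r$ fix each point of $U=\{x_1,\dots,x_n\}$, send $x_0$ to $x_{n+1}$, and agree with $g$ elsewhere. This $r$ is a permutation, since $g$ maps the complement of $\{x_0,\dots,x_n\}$ bijectively onto the complement of $\{x_1,\dots,x_{n+1}\}$.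

Next, let $r'$ agree with $r$ off $U$, have $m$ cycles of length $k$ on $km$ points of $U$, and fix the remaining points of $U$, among them two points $a\ne b$. Then $g^{-1}r'$ is finitary, and one of $g^{-1}r'$ and $g^{-1}r'(a\,b)$ is even. So one of $r'$ and $r'(a\,b)$ has the form $gf$ with $f\in\mathrm{FAlt}(X)$, and both have at least $m$ cycles of length $k$.

(2) Let $D=\{d(gf,g):f\in\mathrm{FAlt}(X)\}$. We claim that $V_0\subseteq D$. Let $v\in V_0$. By (1) we can choose $|v_k|$ cycles of length $k$ of $g$ for each $k$; let $U$ be the finite union of their orbits. The numbers $|v_k|+v_k$ are nonnegative, and $|U|=\sum k|v_k|=\sum k(|v_k|+v_k)$, so there is $\sigma\in\mathrm{Sym}(U)$ with exactly $|v_k|+v_k$ cycles of length $k$ for each $k$. The signs of $\sigma$ and $g|_U$ differ by the factor $(-1)^{\sum(k-1)v_k}=1$. Hence the permutation that equals $\sigma$ on $U$ and $g$ off $U$ is $gf$ with $f\in\mathrm{FAlt}(X)$. Applying \eqref{eq:cofinite} with $A_0$ the set of $k$-cycles of $g$ outside $U$ gives $d_k(gf,g)=(|v_k|+v_k)-|v_k|=v_k$. This proves the claim.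

Suppose that $f,f'\in\mathrm{FAlt}(X)$ and $(gf)^x=gf'$ with $x\in H$. Then $g^x\equiv(gf)^x=gf'\equiv g$, so $x\in C$, and
\[
d(gf',g)=d\bigl((gf)^x,g^x\bigr)+d(g^x,g)=d(gf,g)+\theta(x).
\]
So the coset $d(gf,g)+\theta(C)$ depends only on the $H$-conjugacy class of $gf$, and $D$ lies in at most $R(\varphi)$ cosets of $\theta(C)$. A coset of $\theta(C)$ meets $V_0$ in the empty set or in a coset of $\theta(C)\cap V_0$. Since $V_0\subseteq D$, the index $i$ of $\theta(C)\cap V_0$ in $V_0$ is at most $R(\varphi)$.

It follows that $\theta(C)$ contains $iV_0$, which has infinite rank. A subgroup of a free abelian group is free abelian, so $\theta(C)\le V$ is free abelian of infinite rank. By Lemma~\ref{lem:theta}, $\theta$ is the required homomorphism.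
\end{proof}

Part (1) shows that, on a countable set and for cycles of finite length, the fullness imposed in Section~\ref{sec:construction} is unavoidable. Part (2) shows that a finite number of conjugators could not have sufficed there: when $R(\varphi)=1$, every vector of $V_0$ is a value of $\theta$.

\begin{proof}[Proof of Theorem~\ref{thm:small}]
The set $X$ is infinite. Let $B$ be $\mathrm{FAlt}(X)$ or $\mathrm{FSym}(X)$, and let $H=\langle G,B\rangle$, which equals $GB$ since $B$ is normal in $\mathrm{Sym}(X)$. Suppose that $R(\varphi)<\infty$ for some $\varphi\in\mathrm{Aut}(H)$, and form $C$ and $\theta$ as above. We have $B\le H\cap\mathrm{FSym}(X)\le C$ and $\theta(B)=0$. An element $c\in C$ can be written $c=\gamma b$ with $\gamma\in G$ and $b\in B$; then $\gamma=cb^{-1}\in C\cap G$ and $\theta(\gamma)=\theta(c)$. So $\theta(C\cap G)=\theta(C)$, and by Theorem~\ref{thm:force}(2) the subgroup $C\cap G$ of $G$ has a free abelian quotient of infinite rank, contrary to hypothesis. As for the examples, a free abelian group of infinite rank is neither torsion nor finitely generated, both properties pass to quotients, and subgroups of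 polycyclic groups are polycyclic, hence finitely generated.
\end{proof}

\section{Groups that are abelian modulo finitary permutations}\label{sec:abelian}

If $H$ is abelian modulo $\mathrm{FSym}(X)$ but of infinite rank, then Theorem~\ref{thm:force}(2) is no longer a contradiction by itself, and we have to show that $\theta$ vanishes. Commuting with $g$ modulo $\mathrm{FSym}(X)$ is not enough for this, as the shift $s$ of Example~\ref{ex:hotel} shows. The extra information comes from using the finiteness of $R(\varphi)$ a second time, in the abelian quotient. There it says that a power $e$ of any element of $C$ is twisted conjugate to $1$, by an element $y$ that commutes with $e$. The following lemma is what we need about such a configuration.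

\begin{lemma}\label{lem:heis}
Let $e,y,g\in\mathrm{Sym}(X)$ satisfy $eg\equiv ge$, $ey\equiv ye$ and $y^{-1}gy\equiv ge$. Then $d(g^e,g)=0$.
\end{lemma}

\begin{proof}[Proof of Theorem~\ref{thm:abelian} from Lemma~\ref{lem:heis}]
Suppose that $R(\varphi)<\infty$, where $\varphi$ is conjugation by $g$, and form $C$ and $\theta$ as in Section~\ref{sec:counts}. Let bars denote images in $\mathrm{Sym}(X)/\mathrm{FSym}(X)$, and let $Q=\bar H\cong H/(H\cap\mathrm{FSym}(X))$, an abelian group. Since $\bar g$ normalizes $Q$, conjugation by $\bar g$ is an automorphism $\psi$ of $Q$. The surjection $H\to Q$ sends $(x^{-1})\varphi\,a\,x$ to $(\bar x^{-1})\psi\,\bar a\,\bar x$, so it maps each $\varphi$-twisted class into a $\psi$-twisted class, and $R(\psi)\le R(\varphi)<\infty$. By \eqref{eq:abelian}, the $\psi$-twisted class $Q_0$ of $1$ is a subgroup of $Q$ of finite index $n=R(\psi)$.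

Let $c\in C$ and $e=c^n$. The group $Q/Q_0$ has order $n$, so $\bar e\in Q_0$: there is $y\in H$ with $(\bar y^{-1})\psi\cdot1\cdot\bar y=\bar e$. By \eqref{eq:dictionary} this says $\bar y^{-1}\bar g\bar y=\bar g\bar e$. The elements $\bar e,\bar y$ commute because $Q$ is abelian, and $\bar e,\bar g$ commute because $e\in C$. Lemma~\ref{lem:heis} gives $n\,\theta(c)=\theta(e)=d(g^e,g)=0$, and $\theta(c)=0$ since $V$ is torsion-free. Thus $\theta(C)=0$, which contradicts Theorem~\ref{thm:force}(2).

For the last statement, $X$ is infinite, and for $H=G\,\mathrm{FAlt}(X)$ or $H=G\,\mathrm{FSym}(X)$ the group $\bar H=\bar G$ is a quotient of $G$, hence abelian.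
\end{proof}

Before proving the lemma we look at a model in which its hypotheses hold exactly.

\begin{example}\label{ex:grid}
Let $X=\mathbb Z^2$, and put $(a,b)e=(a+1,b)$, $(a,b)y=(a,b+1)$ and $(a,b)g=(a-b,b)$. Then $e$ commutes with $y$ and $g$, and both $y^{-1}gy$ and $ge$ send $(a,b)$ to $(a-b+1,b)$. The orbits of $e$ are the rows. On row $b$ the permutation $g$ acts as $e^{-b}$, and $y$ moves each row up by one, lowering this exponent by one.
\end{example}

In general the relations hold only outside finite sets, and $g$ may behave differently at the two ends of a row. In Figure~\ref{fig:hotel}, with $e=s$, it fixes the points far to the right and moves the points far to the left. Such mismatches are exactly what makes $d(g^e,g)$ nonzero. A mismatch can occur only on a row where $g$ fails to commute with $e$, so there are finitely many of them. But $y$ transports a net mismatch at exponent $0$ to a net mismatch at each of the exponents $-1,-2,\dots$, which would give infinitely many. The proof makes this precise, with $g$ replaced by its powers $g^k$ in order to see the cycles of all lengths.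

\begin{proof}[Proof of Lemma~\ref{lem:heis}]
Fix $k\ge1$, and put $u=g^k$ and $S=\operatorname{Fix}(u)$, the set of fixed points of $u$. The hypotheses give
\begin{equation}\label{eq:urel}
eu\equiv ue,\qquad ey\equiv ye,\qquad u^y\equiv(ge)^k\equiv ue^k .
\end{equation}
We have $Se=\operatorname{Fix}(u^e)$ and $u^e\equiv u$, so $Se$ and $S$ have finite symmetric difference.

\emph{Step 1: reduction to $\Delta(Se,S)=0$.} For any permutation $r$, the set $\operatorname{Fix}(r^k)$ is the union of the orbits of the $j$-cycles of $r$ with $j\mid k$. Apply this to $g^e$ and $g$, noting that $(g^e)^k=u^e$. Let $S_0$ be the union of the orbits of the common $j$-cycles of $g^e$ and $g$ with $j\mid k$. Then $Se\setminus S_0$ is the union of the orbits of the finitely many cycles in $A_j(g^e)\setminus A_j(g)$ with $j\mid k$, and $S\setminus S_0$ is the union of the orbits of those in $A_j(g)\setminus A_j(g^e)$. By \eqref{eq:cofinite},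
\[
\Delta(Se,S)=\sum_{j\mid k}j\,d_j(g^e,g).
\]
If the left side vanishes for every $k\ge1$, then $k\,d_k(g^e,g)=-\sum_{j\mid k,\,j<k}j\,d_j(g^e,g)$, and induction on $k$ gives $d_k(g^e,g)=0$ for all $k$.

\emph{Step 2: ends and their types.} An \emph{end} is a pair $\omega=(O,\varepsilon)$, where $O$ is an infinite orbit of $e$ and $\varepsilon=\pm1$ is the \emph{sign} of $\omega$. The \emph{tails} of $\omega$ are the sets $\{xe^{\varepsilon n}:n\ge0\}$ with $x\in O$. They form a chain under inclusion, and every finite set is missed by some tail. Two permutations \emph{agree at $\omega$} if they agree on some tail of $\omega$. This is an equivalence relation; it is preserved by multiplying both permutations on the right by a third; and congruent permutations agree at every end. We say that $\omega$ has \emph{type $j\in\mathbb Z$} if $u$ agrees with $e^j$ at $\omega$. An end has at most one type, because distinct powers of $e$ differ at every point of an infinite orbit; it may have none. Let $\Omega_j^+$ and $\Omega_j^-$ be the sets of infinite orbits $O$ such that $(O,+1)$, respectively $(O,-1)$, has type $j$.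

For $z\in\mathrm{Sym}(X)$ with $ez\equiv ze$ let $F_z=\{w\in X:wez\ne wze\}$, a finite set. If $w\notin F_z$ then $(we)z=(wz)e$, and if $we^{-1}\notin F_z$ then $(we^{-1})z=(wz)e^{-1}$. By induction on $n$,
\begin{equation}\label{eq:tail}
(xe^{\varepsilon n})z=(xz)e^{\varepsilon n}\quad(n\ge0)\qquad\text{whenever $\{xe^{\varepsilon n}:n\ge0\}$ misses $F_z$.}
\end{equation}

Suppose that the infinite orbit $O$ misses $F_u$ and that one of its ends has type $j$, say $xu=xe^j$ with $x\in O$. By \eqref{eq:tail} for both signs, $(xe^n)u=(xu)e^n=(xe^n)e^j$ for all $n\in\mathbb Z$, so both ends have type $j$. Hence every orbit in the symmetric difference of $\Omega_j^+$ and $\Omega_j^-$ meets $F_u$. Only finitely many orbits do, so the \emph{imbalance}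
\[
\delta_j=\Delta(\Omega_j^-,\Omega_j^+)
\]
is defined. Each of these finitely many orbits lies in $\Omega_j^+\cup\Omega_j^-$ for at most two values of $j$. Therefore $\delta_j=0$ for all but finitely many $j$.

\emph{Step 3: $\Delta(Se,S)=\delta_0$.} We split the sum $\Delta(Se,S)=\sum_w(1_{Se}(w)-1_S(w))$ according to the orbits of $e$. On a finite orbit $O$ the sets $Se\cap O=(S\cap O)e$ and $S\cap O$ have the same size, so the contribution is $0$. On an infinite orbit $O=\{x_n=x_0e^n:n\in\mathbb Z\}$ put $\lambda(n)=1_S(x_n)$. Then $1_{Se}(x_n)=\lambda(n-1)$, and $\lambda(n-1)\ne \lambda(n)$ for only finitely many $n$. So $\lambda$ is eventually constant in both directions, with limits $\lambda(\pm\infty)$, and the contribution of $O$ is the telescoping sum $\sum_n(\lambda(n-1)-\lambda(n))=\lambda(-\infty)-\lambda(+\infty)$. Now $\lambda(\pm\infty)=1$ means that $u$ fixes a tail of $(O,\pm1)$ pointwise, that is, $O\in\Omega_0^\pm$. Summing over $O$ gives $\Delta(Se,S)=\Delta(\Omega_0^-,\Omega_0^+)=\delta_0$.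

\emph{Step 4: $y$ shifts types by $-k$.} Let $z$ be $y$ or $y^{-1}$, so that $ez\equiv ze$. Let $\omega=(O,\varepsilon)$ be an end and $T=\{xe^{\varepsilon n}:n\ge0\}$ a tail of $\omega$ that misses $F_z$. By \eqref{eq:tail}, the points $(xz)e^{\varepsilon n}$ are distinct, so $xz$ lies on an infinite orbit $O'$, and $z$ maps the tails of $\omega$ contained in $T$ bijectively onto the tails of $(O',\varepsilon)$ contained in the tail $Tz$. Since tails form a chain, the end $\omega z:=(O',\varepsilon)$ does not depend on $T$. The inverse $z^{-1}$ maps small tails of $\omega z$ back onto tails of $\omega$, so $(\omega z)z^{-1}=\omega$. Thus $\omega\mapsto\omega y$ is a sign-preserving bijection of the set of ends. If $O$ misses $F_y$, then \eqref{eq:tail} shows that $Oy$ is an orbit of $e$ and that $(O,\varepsilon)y=(Oy,\varepsilon)$ for both signs.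

For permutations $a,b$ we have $wa=wb$ if and only if $(wy)a^y=(wy)b^y$. Hence $a$ and $b$ agree at $\omega$ if and only if $a^y$ and $b^y$ agree at $\omega y$. By \eqref{eq:urel}, $u^y\equiv ue^k$ and $(e^j)^y\equiv e^j$. Therefore
\[
\omega\text{ has type }j\iff ue^k\text{ and }e^j\text{ agree at }\omega y\iff \omega y\text{ has type }j-k .
\]

\emph{Step 5: $\delta_j=\delta_{j-k}$.} By Step 4, $y$ induces bijections $\Omega_j^+\to\Omega_{j-k}^+$ and $\Omega_j^-\to\Omega_{j-k}^-$, and both are given by $O\mapsto Oy$ on orbits that miss $F_y$. Let $\Omega$ be the set of orbits in $\Omega_j^+\cap\Omega_j^-$ that miss $F_y$. It is cofinite in both $\Omega_j^+$ and $\Omega_j^-$. Its image $\Omega y=\{Oy:O\in\Omega\}$ is the same under both bijections, so it lies in $\Omega_{j-k}^+\cap\Omega_{j-k}^-$, and $|\Omega_{j-k}^\pm\setminus\Omega y|=|\Omega_j^\pm\setminus\Omega|$. By \eqref{eq:cofinite},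
\[
\delta_{j-k}=|\Omega_{j-k}^-\setminus\Omega y|-|\Omega_{j-k}^+\setminus\Omega y|=|\Omega_j^-\setminus\Omega|-|\Omega_j^+\setminus\Omega|=\delta_j .
\]

Since $k\ge1$, the integers $0,-k,-2k,\dots$ are distinct. We have $\delta_0=\delta_{-k}=\delta_{-2k}=\cdots$ by Step 5, and all but finitely many of these vanish by Step 2. So $\delta_0=0$, and Steps 3 and 1 finish the proof.
\end{proof}

\begin{remark}
In Example~\ref{ex:hotel} with $e=s$ and $k=1$, the two rows of Figure~\ref{fig:hotel} are the infinite orbits of $e$. Their positive ends have type $0$ and their negative ends have no type, so $\delta_0=-2=d_1(g^s,g)$, in agreement with Steps 1 and 3. Only Steps 4 and 5 involve $y$. The hypothesis $ey\equiv ye$, which is where commutativity enters Theorem~\ref{thm:abelian}, lets $y$ act on the ends, and it cannot be omitted. Indeed, take $H=G$ and $g$ as in the proof of Theorem~\ref{thm:counter}. By Theorem~\ref{thm:force}(2) there is $e\in C$ with $d(g^e,g)\ne0$, and since $gG$ is a single $G$-conjugacy class there is $y\in G$ with $y^{-1}gy=ge$.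
\end{remark}

\begin{thebibliography}{9}

\bibitem{Cox}
Charles Garnet Cox, \emph{A note on the $R_\infty$ property for groups $\mathrm{FAlt}(X)\leqslant G\leqslant\mathrm{Sym}(X)$}, arXiv:1602.02688 (2016).

\bibitem{DM}
Dixon and Mortimer, \emph{Permutation Groups}, GTM 163.

\end{thebibliography}
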